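# Piecewise real analyticity of the subadditive pressure of finitely many matrices

## 1. Singular values, exterior powers, and the pressure

Fix $n\in\mathbb N$ and a finite collection $\{A_i\}_{i\in\mathcal I}$ of non-singular real $n\times n$ matrices (repetitions are allowed).

**Definition (words).** Let $\mathcal I^*=\bigcup_{k\ge1}\mathcal I^k$, and for $\mathbf i=(i_1,\dots,i_k)\in\mathcal I^*$ put $A_{\mathbf i}=A_{i_1}\cdots A_{i_k}$. For example, $A_{(1,2)}=A_1A_2$: the last letter acts first. We write $\mathbf i\mathbf u$ for concatenation, so $A_{\mathbf i\mathbf u}=A_{\mathbf i}A_{\mathbf u}$. The empty word acts as the identity.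

**Definition (singular values).** The singular values $\alpha_1\ge\dots\ge\alpha_n>0$ of $A$ are the positive square roots of the eigenvalues of $A^TA$. We write $\alpha_l(\mathbf i)$ for those of $A_{\mathbf i}$. Example: for $A=\begin{pmatrix}0&2\\1&0\end{pmatrix}$ we have $A^TA=\mathrm{diag}(1,4)$, so $\alpha_1=2$, $\alpha_2=1$, while the eigenvalues of $A$ are $\pm\sqrt2$.

**Definition (exterior powers).** $\wedge^l\mathbb R^n$ carries the inner product $\langle x_1\wedge\dots\wedge x_l,\,y_1\wedge\dots\wedge y_l\rangle=\det(\langle x_a,y_b\rangle)$, and $\wedge^lA(x_1\wedge\dots\wedge x_l)=Ax_1\wedge\dots\wedge Ax_l$. Then $\wedge^l(AB)=\wedge^lA\,\wedge^lB$, and $\wedge^l$ of an orthogonal map is orthogonal. Writing $A=KDK'$ with $K,K'$ orthogonal and $D$ the diagonal matrix of singular values, we get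
$$\|\wedge^lA\|=\alpha_1\cdots\alpha_l,\qquad \|\wedge^0A\|=1,\qquad\|\wedge^nA\|=|\det A|.\tag{1}$$
Example: for $A=\mathrm{diag}(3,2,\frac12)$, $\wedge^2A$ is $\mathrm{diag}(6,\frac32,1)$ in the basis $e_1\wedge e_2,\ e_1\wedge e_3,\ e_2\wedge e_3$, and its norm is $6=3\cdot2$.

**Definition (singular value function).** For $s\ge0$,
$$\phi^s(A)=\begin{cases}\alpha_1\cdots\alpha_m\,\alpha_{m+1}^{s-m},&0\le s\le n,\ m=\lfloor s\rfloor\ (m=n-1\text{ if }s=n),\\(\alpha_1\cdots\alpha_n)^{s/n},&s>n.\end{cases}$$
Example: for $A=\mathrm{diag}(3,2)$, $\phi^{1/2}(A)=3^{1/2}$, $\phi^{3/2}(A)=3\cdot2^{1/2}$, $\phi^2(A)=6$, $\phi^4(A)=36$.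

By (1), for $m\in\{0,\dots,n-1\}$ and $s\in[m,m+1]$,
$$\phi^s(A)=\|\wedge^mA\|^{m+1-s}\,\|\wedge^{m+1}A\|^{s-m}.\tag{2}$$
Both exponents are nonnegative, so $\phi^s(AB)\le\phi^s(A)\phi^s(B)$ for $s\le n$. For $s\ge n$, $\phi^s=|\det|^{s/n}$ is multiplicative.

**Definition (pressure).**
$$P(s)=\lim_{k\to\infty}\frac1k\log\sum_{\mathbf i\in\mathcal I^k}\phi^s(A_{\mathbf i}),\qquad s\ge0 .$$
The sums are submultiplicative in $k$, so the limit exists by Fekete's lemma. It is finite because $\phi^s(A_{\mathbf i})\ge\alpha_n(\mathbf i)^s\ge(\min_i\alpha_n(i))^{sk}$ for $|\mathbf i|=k$. Example: for the single matrix $A=\begin{pmatrix}0&2\\1&0\end{pmatrix}$ we have $A^2=2\,\mathrm{Id}$, so $\phi^s(A^{k})=2^{sk/2}$ for even $k$, and $P(s)=\frac s2\log2$ for all $s\geq 0$.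

**Definition (piecewise).** $P$ is piecewise real analytic (respectively piecewise differentiable) if there are finitely many points $0<s_1<\dots<s_N$ such that $P$ is real analytic (respectively differentiable) on each of $(0,s_1),(s_1,s_2),\dots,(s_N,\infty)$. Example: $|s-1|$ is piecewise real analytic. A piecewise linear function with kinks at all the points $\frac12,\frac13,\frac14,\dots$ is not, although its kinks accumulate only at $0$. So finiteness of the set of bad points, in particular near the integers and near $0$, is part of what has to be proved.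

## 2. Piecewise analyticity for arbitrary matrices: the statements

With these definitions in place, the question, from Jonathan M. Fraser, "Remarks on the analyticity of subadditive pressure for products of triangular matrices", arXiv:1310.8480 (2013), reads: is the pressure always piecewise real analytic, or at least piecewise differentiable? It is known that $P$ is piecewise real analytic when all $A_i$ are diagonal, and more generally when they are simultaneously triangularizable. The answer is yes for every finite collection of non-singular matrices.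

**Theorem 1.** Let $\{A_i\}_{i\in\mathcal I}\subset GL_n(\mathbb R)$ be finite. For each $m\in\{0,\dots,n-1\}$ there are finitely many functions, each real analytic on an open neighborhood of $[m,m+1]$, such that $P$ is their maximum on $[m,m+1]$. On $[n,\infty)$, $P(s)=\log\sum_i|\det A_i|^{s/n}$. Consequently $P$ is piecewise real analytic, hence also piecewise differentiable.

Why the consequence follows: choose a common open interval containing $[m,m+1]$ on which the finitely many functions are analytic. Any two of them coincide there or agree at only finitely many points of the compact interval $[m,m+1]$. Remove from $(0,\infty)$ the integers $1,\dots,n$ and these coincidence points. On each remaining interval inside $[0,n]$, the order of the distinct functions is constant, so the maximum is a single one of them. On $(n,\infty)$ the formula is explicit; it holds because $\phi^s=|\det|^{s/n}$ is multiplicative.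

We prove a statement with more parameters. For $t\in[0,\infty)^{n-1}$ and $\theta\in\mathbb R^{\mathcal I}$ put $p_\theta(\mathbf i)=e^{\theta_{i_1}+\dots+\theta_{i_k}}$ and
$$\mathbf P(t,\theta)=\lim_{k\to\infty}\frac1k\log\sum_{\mathbf i\in\mathcal I^k}p_\theta(\mathbf i)\prod_{l=1}^{n-1}\|\wedge^lA_{\mathbf i}\|^{t_l}.\tag{3}$$
The sums are again submultiplicative, and the limit is finite for the same reason as before.

**Theorem 2.** There are finitely many functions $p_1,\dots,p_q$, each real analytic on an open neighborhood of $K=[0,\infty)^{n-1}\times\mathbb R^{\mathcal I}$ in $\mathbb R^{n-1}\times\mathbb R^{\mathcal I}$, with $\mathbf P=\max_ap_a$ on $K$.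

Theorem 2 implies Theorem 1. Let $s\in[m,m+1]$. By (2), $P(s)=\mathbf P(t(s),\theta(s))$, where $t_m=m+1-s$ and $t_{m+1}=s-m$ whenever these indices lie in $\{1,\dots,n-1\}$, all other $t_l$ are $0$, and $\theta=0$ if $m+1<n$, while $\theta_i=(s-n+1)\log|\det A_i|$ if $m+1=n$ (the factor $\|\wedge^nA_{\mathbf i}\|^{s-n+1}$ is multiplicative, so it can be absorbed into $p_\theta$). The map $s\mapsto(t(s),\theta(s))$ is affine and sends $[m,m+1]$ into $K$. So each $p_a(t(s),\theta(s))$ is real analytic on an open neighborhood of $[m,m+1]$, and $P$ is their maximum on $[m,m+1]$. Note that at the endpoints $s=m,m+1$ some $t_l$ vanish. This is why Theorem 2 must include the boundary of $K$.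

## 3. Pressures computed by hand: scalars, diagonal matrices, interchanged axes

If $n=1$, then $P(s)=\log\sum_i|a_i|^s$, and in Theorem 2 there is no $t$ and $\mathbf P(\theta)=\log\sum_ie^{\theta_i}$. There is one analytic function and no kink except possibly none at all.

For one matrix $\mathrm{diag}(a,b)$ with $a>b>0$: $P(s)=s\log a$ on $[0,1]$ and $P(s)=\log a+(s-1)\log b$ on $[1,2]$. So $P'$ jumps at $s=1$ from $\log a$ to $\log b$, and the word "piecewise" cannot be dropped.

For positive diagonal matrices $A_i=\mathrm{diag}(a_i,b_i)$ and $s\in[0,1]$, $\phi^s(A_{\mathbf i})=\max(a_{\mathbf i}^s,b_{\mathbf i}^s)$ with $a_{\mathbf i}=\prod a_{i_l}$, $b_{\mathbf i}=\prod b_{i_l}$. A maximum of two positive numbers lies between half their sum and their sum, so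
$$\sum_{|\mathbf i|=k}\phi^s(A_{\mathbf i})\quad\text{is, up to a factor }2,\text{ equal to}\quad\Big(\sum_ia_i^s\Big)^k+\Big(\sum_ib_i^s\Big)^k,$$
and $P(s)=\max\{\log\sum a_i^s,\ \log\sum b_i^s\}$ on $[0,1]$. For $\mathrm{diag}(9,4)$ and $\mathrm{diag}(1,4)$ this is $\max\{\log(9^s+1),\log(2\cdot4^s)\}$. Both functions equal $\log4$ at $s=\frac12$, with slopes $\frac34\log9\ne\log4$. So $P$ is not differentiable at $\frac12$, in the interior of $(0,1)$.

**Proposition 3.** For every $N$ there are $2\times2$ diagonal matrices (with repetitions allowed in the indexed collection) for which $P$ is non-differentiable at at least $N$ points of $(0,1)$. So no bound on the number of pieces depends on $n$ alone.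

Proof. First recall that a nonzero sum $g(s)=\sum_{l=1}^qc_le^{y_ls}$ with distinct real $y_l$ has at most $q-1$ real zeros counted with multiplicity. This goes by induction on the number of nonzero terms: multiplying by $e^{-y_1s}$ and differentiating removes one term and, by Rolle, loses at most one zero. Now take distinct reals $y_0,\dots,y_{N+1}$ and $0=z_0<z_1<\dots<z_N<1$. The $N+1$ linear equations $g(z_i)=0$ in the $N+2$ unknowns $c_l$ have a nonzero solution. Then $g=\sum_lc_le^{y_ls}$ has at most $N+1$ zeros with multiplicity, so all the zeros $z_0,\dots,z_N$ are simple. The equation $g(0)=0$ says $\sum c_l=0$. Rational vectors are dense in the hyperplane $\{\sum c_l=0\}$, and simple zeros persist under small perturbations, so we may take $c_l\in\mathbb Q$, and after multiplication $c_l\in\mathbb Z$, with $\sum c_l=0$ and $N$ simple zeros in $(0,1)$. Let $R=\sum_{c_l>0}c_l=\sum_{c_l<0}|c_l|$. Let $a_1,\dots,a_R$ be the numbers $e^{y_l}$ with $c_l>0$, and $b_1,\dots,b_R$ those with $c_l<0$, each repeated $|c_l|$ times. Then $g(s)=\sum a_i^s-\sum b_i^s$.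 For $A_i=\mathrm{diag}(a_i,b_i)$, $P$ on $[0,1]$ is the maximum of $\log\sum a_i^s$ and $\log\sum b_i^s$, whose difference has a simple zero at each simple zero of $g$. So $P$ has a kink there. (If distinct matrices are wanted, perturb the $a_i,b_i$ slightly; simple zeros persist.) $\square$

A non-diagonal case: $A_1=\mathrm{diag}(2,1)$ and $A_2=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Each $A_{\mathbf i}$ has one nonzero entry in each row and column, so $\|A_{\mathbf i}\|=\max(|A_{\mathbf i}e_1|,|A_{\mathbf i}e_2|)$. For $s\in[0,1]$, $\sum_{|\mathbf i|=k}\|A_{\mathbf i}\|^s$ is, up to a factor $2$, $\sum_{\mathbf i}|A_{\mathbf i}e_1|^s+\sum_{\mathbf i}|A_{\mathbf i}e_2|^s$. Let $v_k(f)=\sum_{|\mathbf i|=k}|A_{\mathbf i}e_f|^s$ for $f=1,2$. Reading off the last letter, $v_{k+1}(1)=2^sv_k(1)+v_k(2)$ and $v_{k+1}(2)=v_k(2)+v_k(1)$. So the growth rate is the Perron eigenvalue of $\begin{pmatrix}2^s&1\\1&1\end{pmatrix}$ and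
$$P(s)=\log\frac{2^s+1+\sqrt{(2^s-1)^2+4}}2\qquad(0\le s\le1).$$
Here $P$ is the logarithm of a simple eigenvalue of a matrix that depends analytically on $s$. The proof below looks for such an eigenvalue in general.

## 4. The projective transfer operator, and where it breaks down

$P$ is a limit of the analytic functions $\frac1k\log\sum_{\mathbf i}\phi^s(A_{\mathbf i})$ (on each $[m,m+1]$), but, as the diagonal examples show, such limits may have kinks. What would give analyticity is an eigenvalue. For $s\in[0,1]$ and $n\ge2$ we have $\phi^s(A)=\|A\|^s$, and the sensible first try is the operator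
$$L_s\varphi(x)=\sum_a|A_ax|^s\varphi(A_ax),\qquad x\in\mathbb P(\mathbb R^n)\ (|x|=1),\qquad L_s^k1(x)=\sum_{|\mathbf i|=k}|A_{\mathbf i}x|^s .$$
It depends analytically on $s$. If $L_s^k1(x)$ is comparable with $\sum\|A_{\mathbf i}\|^s$, and if $e^{P(s)}$ is a simple isolated eigenvalue on a suitable Banach space, analytic perturbation theory finishes. Both conditions can fail.

First, invariant subspaces. For $\mathrm{diag}(9,4),\mathrm{diag}(1,4)$, $L_s^k1(e_1)=(9^s+1)^k$ and $L_s^k1(e_2)=(2\cdot4^s)^k$: two different growth rates, and no analytic eigenvalue can equal $e^P$, since $P$ has a kink. So we must pass to composition factors and expect a maximum.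

Second, missing contraction. For a single rotation by an angle $\alpha$ with $\alpha/\pi$ irrational, $L_s\varphi=\varphi\circ A$. The functions $e^{2ik\vartheta}$, with $\vartheta\in\mathbb R/\pi\mathbb Z$ the angle of a line, are eigenfunctions with eigenvalues $e^{2ik\alpha}$, which are dense in the unit circle. The eigenvalue $1=e^{P(s)}$ is not isolated. Here one should replace $A$ by $\wedge^2A$, since $\|A\|^2=\|\wedge^2A\|$. In general we shall replace an irreducible module by a piece of an exterior power on which products do contract.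

Third, finitely many subspaces that are permuted. For $s\in(m,m+1)$ there are two norms in (2) to be controlled at once, and we shall need one word $\mathbf i$ that makes several quantities $T(A_{\mathbf i}x)$ nonzero simultaneously. For $\mathrm{diag}(2,1)$ and the swap, $A_{\mathbf i}e_1$ is always a multiple of $e_1$ or of $e_2$, so $e_1^*(A_{\mathbf i}e_1)$ and $e_2^*(A_{\mathbf i}e_1)$ are never both nonzero. There is no invariant line, but there is a finite invariant set of lines. The remedy is to make the permutation part of the structure: work with the two lines as separate spaces, indexed by a finite set that the letters permute.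

So the plan is as follows. Define systems in which these three defects are absent, with several norms at once and with exponents $t_j\ge0$ that may vanish. Prove that the pressure of a system is locally the logarithm of a simple isolated eigenvalue minus a constant shift, hence analytic past the boundary of the parameter set. Finally, show that $\mathbf P$ is the maximum of finitely many pressures of systems.

## 5. Systems of spaces over a finite permuted set

**Conventions.** From here on $C\ge1$ and $c>0$ are constants that may change from line to line and never depend on words or points, though they may depend on $(t,\theta)$; $c(\mathbf u)>0$ may depend on the word $\mathbf u$. We write $a\asymp b$ for equality up to such factors, and $u^0=1$ for all $u\ge0$, including $u=0$.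

**Definition (system).** A system consists of a finite set $F\ne\emptyset$, Euclidean spaces $V_{j,f}\ne0$ ($1\le j\le r$, $f\in F$, $r\ge1$), a finite alphabet $\mathcal I$, and for each $a\in\mathcal I$ a permutation $\tau_a$ of $F$ and linear isomorphisms $A_a:V_{j,f}\to V_{j,\tau_af}$ for all $j,f$. For words, $A_{\mathbf i}=A_{i_1}\cdots A_{i_k}$ and $\tau_{\mathbf i}=\tau_{i_1}\cdots\tau_{i_k}$. Two conditions are required.

(a) For all $f,f'\in F$ and every finite set of pairs $(x,T)$ with $0\ne x\in V_{j,f}$ and $0\ne T\in V_{j,f'}^*$ (where $j$ may vary from pair to pair), there is a word $\mathbf i$ with $\tau_{\mathbf i}f=f'$ and $T(A_{\mathbf i}x)\ne0$ for all these pairs.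

(b) For all $j,f$ there are words $\mathbf i_n$ with $\tau_{\mathbf i_n}f=f$ such that $A_{\mathbf i_n}|_{V_{j,f}}/\|A_{\mathbf i_n}|_{V_{j,f}}\|$ converges to a rank one map.

Example 1. $F$ is one point, $r=1$, $V=\mathbb R^2$, $A_1=\mathrm{diag}(2,1)$, and $A_2$ is a rotation by $\alpha$ with $\alpha/\pi$ irrational. For (b) use $A_1^n/2^n\to\mathrm{diag}(1,0)$. For (a): given a pair $(x,T)$, $T(A_2^kx)=0$ for at most one $k$, since otherwise two different powers of $A_2$ would send $x$ into the same line $\ker T$ and some rotation by $(k-k')\alpha$ would fix a line. So all but finitely many words $2^k$ work for all the pairs.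

Example 2. $F=\{1,2\}$, $r=1$, $V_f=\mathbb Re_f$, $A_1=\mathrm{diag}(2,1)$ (with $\tau_1=\mathrm{id}$) and $A_2$ the swap (with $\tau_2$ the transposition). The spaces are lines, so (b) is trivial, and in (a) only $\tau_{\mathbf i}f=f'$ matters: take the word $1$ or the word $2$. With $F$ a point and $V=\mathbb R^2$ instead, (a) fails, as we saw. A single rotation with $V=\mathbb R^2$ fails (b).

Example 3. $F=\{1,2\}$, $r=1$, $V_1=V_2=\mathbb R$, one letter $a$, $\tau_a$ the transposition, $A_a$ equal to $1$ on $V_1$ and $2$ on $V_2$. This is a system. It will explain a trick in Step 9.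

Since by (a) every $f$ can be moved to every $f'$, the dimension $d_j=\dim V_{j,f}$ does not depend on $f$.

**Definition (dual system).** It has the same spaces, $\tau_a'=\tau_a^{-1}$, and $A_a'=A_a^*:V_{j,\tau_af}\to V_{j,f}$. Here $A'_{i_1}\cdots A'_{i_k}=(A_{i_k}\cdots A_{i_1})^*$. Since $\langle A_{\mathbf i}^*y,x\rangle=\langle y,A_{\mathbf i}x\rangle$, condition (a) for the dual is condition (a) for the system with the word reversed. Since adjoints of rank one maps have rank one, (b) holds too. In Example 2 the dual has the same maps, because $A_1$ and $A_2$ are symmetric matrices.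

Let $\|A_{\mathbf i}\|_{j,f}$ be the norm of $A_{\mathbf i}:V_{j,f}\to V_{j,\tau_{\mathbf i}f}$. For $t\in[0,\infty)^r$ and $\theta\in\mathbb R^{\mathcal I}$ let
$$N_f(\mathbf i)=p_\theta(\mathbf i)\prod_j\|A_{\mathbf i}\|_{j,f}^{t_j},\qquad Z_k=\sum_{|\mathbf i|=k}\sum_{f\in F}N_f(\mathbf i).$$
Norms are submultiplicative, and $A_{\mathbf i}=A_{\mathbf i\mathbf u}A_{\mathbf u}^{-1}$, so
$$c(\mathbf u)\,N_{\tau_{\mathbf u}f}(\mathbf i)\le N_f(\mathbf i\mathbf u)\le N_{\tau_{\mathbf u}f}(\mathbf i)\,N_f(\mathbf u).\tag{4}$$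
Summing the right inequality, $Z_{k+l}\le Z_kZ_l$. So $\Pi(t,\theta)=\lim\frac1k\log Z_k$ exists; it is finite by (5) below.

**Theorem 4.** For each $(t^0,\theta^0)\in[0,\infty)^r\times\mathbb R^{\mathcal I}$ there are an open neighborhood $\mathcal U$ in $\mathbb R^r\times\mathbb R^{\mathcal I}$ and a real analytic function on $\mathcal U$ that equals $\Pi$ on $\mathcal U\cap([0,\infty)^r\times\mathbb R^{\mathcal I})$.

The local functions patch. Take the $\mathcal U$ to be balls centered at points of the convex set $D=[0,\infty)^r\times\mathbb R^{\mathcal I}$. If two balls meet, their intersection is convex, hence connected, and it contains a point of the segment joining the centers, which lies in $D$. Since $D$ is the closure of its interior, the intersection contains an open subset of $D$, where both extensions equal $\Pi$. So they agree on the whole intersection. Hence $\Pi$ extends to a real analytic function on an open neighborhood of $D$.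

Sections 6–10 prove Theorem 4. Fix a system and $(t,\theta)$ with $t\ge0$. Let $X=\bigsqcup_fX_f$ with $X_f=\prod_j\mathbb P(V_{j,f})$, a compact space. For $x\in X_f$ we also write $x_j$ for a unit vector on the line $x_j$; everything below is independent of its sign. Words act on $X$, sending $X_f$ to $X_{\tau_{\mathbf i}f}$. Let
$$w_{\mathbf i}(x)=p_\theta(\mathbf i)\prod_j|A_{\mathbf i}x_j|^{t_j},\qquad w_{\mathbf i\mathbf u}(x)=w_{\mathbf i}(A_{\mathbf u}x)\,w_{\mathbf u}(x),$$
$$L\varphi(x)=\sum_aw_a(x)\varphi(A_ax),\qquad L^k\varphi(x)=\sum_{|\mathbf i|=k}w_{\mathbf i}(x)\varphi(A_{\mathbf i}x).$$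
Primes denote objects of the dual system, e.g. $w_a'(y)=e^{\theta_a}\prod_j|A_a^*y_j|^{t_j}$.

## 6. Eigenmeasure, eigenfunction, and the identity $\Pi=\log\lambda$

**Step 1 (eigendata).** The aim is a positive eigenvalue $\lambda$ of $L$ with a positive continuous eigenfunction. The eigenfunction of $L$ comes from an eigenmeasure of the dual system.

**Lemma 5.** There are $\lambda>0$, a probability measure $\nu$ on $X$ and a continuous $h>0$ with $L^*\nu=\lambda\nu$ and $Lh=\lambda h$. The dual system has the same $\lambda$. Moreover $L^k1\asymp\lambda^k$ uniformly on $X$.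

Proof. The map $\nu\mapsto L^*\nu/(L^*\nu)(1)$ is weak* continuous on the compact convex set of probability measures, since $L1>0$. By Schauder–Tychonoff it has a fixed point: $L^*\nu=\lambda\nu$ with $\lambda=\nu(L1)>0$. Likewise we get $\nu',\lambda'$ for the dual. The equation reads $\lambda\nu=\sum_a(A_a)_*(w_a\nu)$ with $w_a>0$. So if $x\in\operatorname{supp}\nu$ and $U$ is a neighborhood of $A_ax$, then $\lambda\nu(U)\ge\int_{A_a^{-1}U}w_a\,d\nu>0$: $\operatorname{supp}\nu$ is invariant under all $A_a$. Likewise $\operatorname{supp}\nu'$ is invariant under all $A_a'$.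

Put $k(x,y)=\prod_j|\langle x_j,y_j\rangle|^{t_j}$ if $x,y$ lie in the same $X_f$, and $k(x,y)=0$ otherwise. This is continuous (a factor with $t_j=0$ is identically $1$). For $x\in X_f$, $y\in X_{f'}$,
$$\sum_aw_a(x)k(A_ax,y)=\sum_{a:\,\tau_af=f'}e^{\theta_a}\prod_j|\langle A_ax_j,y_j\rangle|^{t_j}=\sum_aw_a'(y)k(x,A_a'y),$$
because the norms in $w_a(x)$ cancel the normalization of $A_ax_j$, and similarly on the right. Let $h(x)=\int k(x,y)\,d\nu'(y)$, which is continuous. Then $Lh(x)=\int L'(k(x,\cdot))\,d\nu'=\lambda'h(x)$.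

Suppose $h(x)=0$ with $x\in X_f$. Then $k(x,\cdot)=0$ on $\operatorname{supp}\nu'$. Take $y\in\operatorname{supp}\nu'\cap X_{f'}$ for some $f'$. By (a) there is $\mathbf i$ with $\tau_{\mathbf i}f=f'$ and $0\ne\langle A_{\mathbf i}x_j,y_j\rangle=\langle x_j,A_{\mathbf i}^*y_j\rangle$ for all $j$. Since $A_{\mathbf i}^*=A_{i_k}^*\cdots A_{i_1}^*$ is a product of maps of the dual system, $A_{\mathbf i}^*y\in\operatorname{supp}\nu'\cap X_f$, and $k(x,A_{\mathbf i}^*y)>0$, a contradiction. So $h>0$.

Integrating $Lh=\lambda'h$ against $\nu$ gives $\lambda\nu(h)=\lambda'\nu(h)$, so $\lambda=\lambda'$. Finally $h\asymp1$ and $L$ is positive, so $L^k1\asymp L^kh=\lambda^kh\asymp\lambda^k$. $\square$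

**Step 2 (uniform nondegeneracy).** We want to compare $\int w_{\mathbf i}\,d\nu$, which involves vectors, with $N_f(\mathbf i)$, which involves norms.

**Lemma 6.** Let $\kappa$ be a probability measure on $X$ with $A_a\operatorname{supp}\kappa\subset\operatorname{supp}\kappa$ for all $a$. There is $c>0$ such that for all $f,f'$ and all $T_j\in\mathrm{Hom}(V_{j,f},V_{j,f'})$ of norm $1$ we have $\kappa\{x\in X_f:|T_jx_j|\ge c\ \forall j\}\ge c$.

Proof. Otherwise for each $n$ there are $f,f'$ and norm-one $T^{(n)}_j$ with $\kappa\{x\in X_f:|T_j^{(n)}x_j|\ge\frac1n\ \forall j\}<\frac1n$. Along a subsequence $f,f'$ are constant and $T_j^{(n)}\to T_j$, $\|T_j\|=1$. For fixed $p$ and large $n$ in the subsequence, $|T_jx_j|\ge\frac2p$ implies $|T^{(n)}_jx_j|\ge\frac1p\ge\frac1n$, so $\kappa\{x\in X_f:|T_jx_j|\ge\frac2p\ \forall j\}=0$. Letting $p\to\infty$, the set $\{x\in X_f:T_jx_j\ne0\ \forall j\}$ is null. It is open, so it misses $\operatorname{supp}\kappa$. Pick $x\in\operatorname{supp}\kappa\cap X_{f_0}$ for some $f_0$, and functionals $\ell_j$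 on $V_{j,f'}$ with $\ell_jT_j\ne0$. By (a) for the pairs $(x_j,\ell_jT_j)$ there is $\mathbf i$ with $\tau_{\mathbf i}f_0=f$ and $T_jA_{\mathbf i}x_j\ne0$ for all $j$. But $A_{\mathbf i}x\in\operatorname{supp}\kappa$, a contradiction. $\square$

Apply this with $\kappa=\nu$ and $T_j=A_{\mathbf i}/\|A_{\mathbf i}\|_{j,f}$ on $V_{j,f}$. Since $w_{\mathbf i}\le N_f(\mathbf i)$ on $X_f$, and $w_{\mathbf i}\ge cN_f(\mathbf i)$ on a set of measure at least $c$ in $X_f$, we get $\int_{X_f}w_{\mathbf i}\,d\nu\asymp N_f(\mathbf i)$. Hence $\lambda^k=\int L^k1\,d\nu=\sum_{|\mathbf i|=k}\sum_f\int_{X_f}w_{\mathbf i}\,d\nu\ge cZ_k$, while for any $x\in X_f$, $Z_k\ge\sum_{|\mathbf i|=k}N_f(\mathbf i)\ge L^k1(x)\ge c\lambda^k$. Therefore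
$$Z_k\asymp\lambda^k,\qquad\Pi(t,\theta)=\log\lambda .\tag{5}$$
With $f'=f$ and $T_j=\mathrm{Id}$, Lemma 6 also gives $\nu(X_f)>0$ for every $f$.

## 7. A Gibbs measure on words, and no mass on proper subspaces

**Step 3 (Markov operator and Gibbs measure).** To talk about typical products we normalize $L$ to a Markov operator. Let
$$q_{\mathbf i}(x)=\frac{w_{\mathbf i}(x)h(A_{\mathbf i}x)}{\lambda^{|\mathbf i|}h(x)},\qquad Q\varphi=\sum_aq_a\,\varphi\circ A_a=\lambda^{-1}h^{-1}L(h\varphi).$$
Then $Q1=1$, i.e. $\sum_aq_a=1$, and $q_{\mathbf i\mathbf u}(x)=q_{\mathbf i}(A_{\mathbf u}x)q_{\mathbf u}(x)$. Let $\Omega=\mathcal I^{\mathbb N}$ with shift $\sigma$, and $g_k(\omega)=A_{\omega_k}\cdots A_{\omega_1}$. For a word $\mathbf u=u_1\dots u_k$ let $\overline{\mathbf u}=u_k\dots u_1$ be the reversed word, $g_{\mathbf u}=A_{\overline{\mathbf u}}=A_{u_k}\cdots A_{u_1}$, and $[\mathbf u]\subset\Omega$ its cylinder. Let $\mathbb Q_x$ be the probability on $\Omega$ with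
$$\mathbb Q_x[\mathbf u]=q_{\overline{\mathbf u}}(x).$$
It is consistent since $\sum_aq_{a\overline{\mathbf u}}(x)=\sum_aq_a(g_{\mathbf u}x)q_{\overline{\mathbf u}}(x)=q_{\overline{\mathbf u}}(x)$. Also $\mathbb Q_x[a\mathbf u]=q_a(x)\,\mathbb Q_{A_ax}[\mathbf u]$: given $\omega_1=a$, the sequence $\sigma\omega$ has law $\mathbb Q_{A_ax}$. For $x\in X_f$ and $|\mathbf u|=k$,
$$\mathbb Q_x[\mathbf u]\le C\lambda^{-k}N_f(\overline{\mathbf u}).\tag{6}$$

Let $\pi=h\nu/\nu(h)$. Then $\pi(Q\varphi)=\nu(\lambda^{-1}L(h\varphi))/\nu(h)=\pi(\varphi)$, so $\pi$ is $Q$-stationary; and $\pi\asymp\nu$. The measure $\mathbb M(dx,d\omega)=\pi(dx)\mathbb Q_x(d\omega)$ on $X\times\Omega$ is invariant under $\Psi(x,\omega)=(A_{\omega_1}x,\sigma\omega)$: for bounded measurable $G$, put $\bar G(x)=\int G(x,\omega)\,d\mathbb Q_x$, and then $\int G\circ\Psi\,d\mathbb M=\int\sum_aq_a(x)\bar G(A_ax)\,d\pi=\int Q\bar G\,d\pi=\int\bar G\,d\pi=\int G\,d\mathbb M$. Its marginal $m$ on $\Omega$ is $\sigma$-invariant, and by Step 2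
$$m[\mathbf u]=\int q_{\overline{\mathbf u}}\,d\pi\asymp\lambda^{-k}\sum_fN_f(\overline{\mathbf u}).$$
Put $m_{\mathbf u}(B)=m([\mathbf u]\cap\sigma^{-|\mathbf u|}B)$. Then
$$\mathbb Q_x\le Cm,\qquad c(\mathbf u)\,m\le m_{\mathbf u}\le C\,m[\mathbf u]\,m.\tag{7}$$
The first part is (6). For the second, $m_{\mathbf u}[\mathbf v]=m[\mathbf u\mathbf v]\asymp\lambda^{-|\mathbf u|-|\mathbf v|}\sum_fN_f(\overline{\mathbf v}\,\overline{\mathbf u})$, and (4) bounds the sum above by $\sum_gN_g(\overline{\mathbf v})\sum_fN_f(\overline{\mathbf u})$ and below by $c(\mathbf u)\sum_gN_g(\overline{\mathbf v})$. These inequalities are checked on cylinders. They then hold on open sets, which are countable disjoint unions of cylinders, and on Borel sets by regularity.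

**Step 4 (properness).** The aim is that $\nu$ does not charge proper subspaces. This will make all limits of normalized products usable almost everywhere.

**Lemma 7.** For every $j,f$ and every proper subspace $W\subsetneq V_{j,f}$: $\nu\{x\in X_f:x_j\in\mathbb P(W)\}=0$.

Fix $j$. A subspace $W$ of some $V_{j,f}$ is understood to carry its index $f$; put $X_W=\{x\in X_f:x_j\in\mathbb P(W)\}$. Suppose the lemma fails for $j$. Let $d$, $1\le d<d_j$, be the minimal dimension of a $W$ with $\pi(X_W)>0$, and let $\mathcal W$ be the set of all such $d$-dimensional $W$. For $W\ne W'$ in $\mathcal W$, $X_W\cap X_{W'}$ is empty or equal to $X_{W\cap W'}$ with $\dim(W\cap W')<d$, so it is $\pi$-null. Hence $\sum_{\mathcal W}\pi(X_W)\le1$ and $\mathcal W$ is countable.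

The natural argument now would be to take $W$ of maximal mass. Stationarity says $\pi(X_{W})=\sum_a\int_{X_{A_a^{-1}W}}q_a\,d\pi$. If the $q_a$ were constants with sum $1$, this would be an average of masses, so all $A_a^{-1}W$ would have maximal mass too, and we would have a finite invariant family of subspaces, contradicting (a). But $q_a(x)$ depends on $x$: the weights are the averages of $q_a$ over the different sets $X_{A_a^{-1}W}$, and they need not sum to $1$. The way out is to replace masses by densities on $\Omega$: there the weights become functions of $\omega$ that do not depend on $W$ and do sum to $1$.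

Proof of Lemma 7. For $d$-dimensional $W$ let $m^W(B)=\mathbb M(X_W\times B)\le m(B)$, and let $f_W=dm^W/dm$; take $f_W=0$ identically if $W\notin\mathcal W$. The sets $X_W$, $W\in\mathcal W$, are disjoint mod $0$, so $\sum_{W}f_W\le1$ a.e. By invariance of $\mathbb M$,
$$m^{W'}(B)=\mathbb M\{A_{\omega_1}x\in X_{W'},\ \sigma\omega\in B\}=\sum_am^{A_a^{-1}W'}([a]\cap\sigma^{-1}B).$$
Let $\rho_a=dm_a/dm$. By (7) $\rho_a\ge c>0$, and $\sum_am_a=m$ gives $\sum_a\rho_a=1$. Since $\int_{[a]}G(\omega)\,dm=\int G(a\omega')\rho_a(\omega')\,dm(\omega')$, we obtain for a.e. $\omega'$ and all $W'\in\mathcal W$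
$$f_{W'}(\omega')=\sum_a\rho_a(\omega')\,f_{A_a^{-1}W'}(a\omega').\tag{8}$$
(As $m_a$ and $m$ are equivalent, null sets in $[a]$ correspond to null sets under $\omega'\mapsto a\omega'$, so "a.e." statements at $\omega'$ and at $a\omega'$ can be exchanged.)

Let $f_*=\sup_Wf_W\le1$ and $\mathcal L\psi(\omega')=\sum_a\rho_a(\omega')\psi(a\omega')$. Then $\int\mathcal L\psi\,dm=\int\psi\,dm$ for bounded $\psi$, and (8) gives $f_*\le\mathcal Lf_*$. Equal integrals force $f_*=\mathcal Lf_*$ a.e. Now $f_*^2=(\mathcal Lf_*)^2\le\mathcal L(f_*^2)$ by Jensen, again with equal integrals, so equality holds in Jensen a.e. Since all weights are positive, $f_*(a\omega')=f_*(\omega')$ for all $a$ and a.e. $\omega'$. So $\Omega_+=\{f_*>0\}$ is $\sigma$-invariant mod $0$, and $m(\Omega_+)>0$ because $\int f_W\,dm=\pi(X_W)>0$ for $W\in\mathcal W$.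

On $\Omega_+$ let $\mathcal M(\omega)=\{W:f_W(\omega)=f_*(\omega)\}$. Since $\sum f_W\le1$, only finitely many $f_W(\omega)$ exceed $\frac12f_*(\omega)$, so $\mathcal M(\omega)$ is finite and nonempty. If $W'\in\mathcal M(\omega')$, then in (8) the left side is $f_*(\omega')$ and each $f_{A_a^{-1}W'}(a\omega')\le f_*(a\omega')=f_*(\omega')$. So equality holds for every $a$, i.e. $A_a^{-1}\mathcal M(\omega')\subset\mathcal M(a\omega')$. Therefore $\#\mathcal M\circ\sigma\le\#\mathcal M$ a.e. on $\Omega_+$. Both sides have the same distribution on $\Omega_+$, so $\int_{\Omega_+}(\arctan\#\mathcal M-\arctan\#\mathcal M\circ\sigma)\,dm=0$ with nonnegative integrand, and they are equal a.e. Hence $\mathcal M(a\omega')=A_a^{-1}\mathcal M(\omega')$, and by iteration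
$$\mathcal M(\mathbf u\omega')=g_{\mathbf u}^{-1}\mathcal M(\omega')\qquad\text{for a.e. }\omega'\in\Omega_+.$$

$\mathcal M$ takes countably many values. Put $q(\mathcal C)=m\{\omega\in\Omega_+:\mathcal M(\omega)=\mathcal C\}$. Since $m([\mathbf u]\cap\Omega_+\cap\{\mathcal M=\mathcal C\})=m_{\mathbf u}(\Omega_+\cap\{\mathcal M=g_{\mathbf u}\mathcal C\})$, (7) gives
$$c(\mathbf u)\,q(g_{\mathbf u}\mathcal C)\le m([\mathbf u]\cap\Omega_+\cap\{\mathcal M=\mathcal C\})\le C\,m[\mathbf u]\,q(g_{\mathbf u}\mathcal C).\tag{9}$$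
By Lévy's zero-one law, for a.e. $\omega\in\Omega_+$, with $\mathcal C=\mathcal M(\omega)$, the conditional probability $m(\Omega_+\cap\{\mathcal M=\mathcal C\}\mid[\omega_1\dots\omega_k])$ tends to $1$. By (9) it is at most $C\,q(g_k(\omega)\mathcal C)=C\,q(\mathcal M(\sigma^k\omega))$. So $q(\mathcal M(\sigma^k\omega))\ge\frac1{2C}$ for all large $k$. Therefore
$$m\{\omega\in\Omega_+:q(\mathcal M(\omega))<\tfrac1{2C}\}=m\{\omega\in\Omega_+:q(\mathcal M(\sigma^k\omega))<\tfrac1{2C}\}\to0,$$
so the left side is $0$. Every $\mathcal C$ with $q(\mathcal C)>0$ thus has $q(\mathcal C)\ge\frac1{2C}$, and $\mathcal Q=\{\mathcal C:q(\mathcal C)>0\}$ is finite; it is nonempty since $m(\Omega_+)>0$.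

By (9) with $\mathbf u=a$ and $A_a^{-1}\mathcal C$ in place of $\mathcal C$, $q(A_a^{-1}\mathcal C)\ge c(a)q(\mathcal C)$. So $A_a^{-1}\mathcal Q\subset\mathcal Q$, and by finiteness $A_a\mathcal Q=\mathcal Q$ for all $a$. Then $\mathcal S=\bigcup\mathcal Q$ is a finite nonempty set of proper nonzero subspaces with $A_a\mathcal S=\mathcal S$ for all $a$. Take $W\in\mathcal S$, $W\subset V_{j,f}$, a vector $0\ne x\in W$, and for each $W'\in\mathcal S$ lying in $V_{j,f}$ a functional $T_{W'}\ne0$ vanishing on $W'$. By (a) there is $\mathbf i$ with $\tau_{\mathbf i}f=f$ and $T_{W'}(A_{\mathbf i}x)\ne0$ for all these $W'$. But $A_{\mathbf i}x\in A_{\mathbf i}W\in\mathcal S$ and $A_{\mathbf i}W\subset V_{j,f}$, a contradiction. $\square$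

## 8. Rank one limits of random products

**Step 5 (products in the order $A_{\omega_1}\cdots A_{\omega_k}$).** We show that these products, normalized, have only rank one limits, all with the same image. The mechanism is a martingale of pushed-forward measures. Condition (b) is inserted at the end of the word.

Let $S_k(\omega)=A_{\omega_1}\cdots A_{\omega_k}$ and fix $e\in F$. For a word $\mathbf i$ of length $k$ let $\nu^e_{\mathbf i}$ be the restriction to $X_e$ of $\lambda^{-k}(A_{\mathbf i})_*(w_{\mathbf i}\nu)$. Since $w_{\mathbf ia}(x)=w_{\mathbf i}(A_ax)w_a(x)$ and $\sum_a\lambda^{-1}(A_a)_*(w_a\nu)=\nu$, we have $\sum_a\nu^e_{\mathbf ia}=\nu^e_{\mathbf i}$. So $m_e'[\mathbf i]:=\nu_{\mathbf i}^e(X_e)$ defines a measure on $\Omega$ of mass $\nu(X_e)>0$. With $f=\tau_{\mathbf i}^{-1}e$, Step 2 gives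
$$m_e'[\mathbf i]=\lambda^{-k}\int_{X_f}w_{\mathbf i}\,d\nu\asymp\lambda^{-k}N_f(\mathbf i).\tag{10}$$

**Lemma 8.** For $m_e'$-a.e. $\omega$ and every $j$ there is $\xi_j(\omega)\in\mathbb P(V_{j,e})$ such that every limit point of $S_k(\omega)/\|S_k(\omega)\|$, viewed as maps $V_{j,f_k}\to V_{j,e}$ with $f_k=\tau_{\omega_1\dots\omega_k}^{-1}e$ (along subsequences with $f_k$ constant), has rank one with image $\xi_j(\omega)$. For every proper $W\subsetneq V_{j,e}$, $m_e'\{\xi_j\in\mathbb P(W)\}=0$.

Proof. Let $\bar\nu_{\mathbf i}=\nu^e_{\mathbf i}/m_e'[\mathbf i]$. For real $\varphi\in C(X_e)$, $\Phi_k(\omega)=\bar\nu_{\omega_1\dots\omega_k}(\varphi)$ is a bounded martingale for the normalized $m_e'$, so it converges a.s. By orthogonality of increments, for each $l$,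
$$\sum_kE|\Phi_{k+l}-\Phi_k|^2=\sum_k\big(E\Phi_{k+l}^2-E\Phi_k^2\big)\le l\|\varphi\|_\infty^2<\infty .$$
Let $\mathbf u$ be a word of length $l$. By (10) and the left inequality in (4), $m_e'[\mathbf i\mathbf u]/m_e'[\mathbf i]\ge c(\mathbf u)$: given the first $k$ letters, the next $l$ are $\mathbf u$ with probability at least $c(\mathbf u)$. Hence
$$E\sum_k|\bar\nu_{\omega_1\dots\omega_k\mathbf u}(\varphi)-\bar\nu_{\omega_1\dots\omega_k}(\varphi)|^2\le c(\mathbf u)^{-1}\sum_kE|\Phi_{k+l}-\Phi_k|^2<\infty,$$
so the inner sum is finite a.s. Using a countable dense set of $\varphi$ and the countably many words $\mathbf u$: a.s. there is a probability $\nu_\omega$ on $X_e$ with $\bar\nu_{\omega_1\dots\omega_k\mathbf u}\to\nu_\omega$ weakly for all words $\mathbf u$, including the empty one.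

Fix such an $\omega$, and a subsequence with $f_k=f$ constant along which $S_k/\|S_k\|_{j,f}$ converges. Passing to a further subsequence, $S_k/\|S_k\|_{l,f}\to B_l\in\mathrm{Hom}(V_{l,f},V_{l,e})$, $\|B_l\|=1$, for all $l$. For a word $\mathbf u$ let $f'=\tau_{\mathbf u}^{-1}f$ and $\kappa_{\mathbf u}=(A_{\mathbf u})_*(w_{\mathbf u}\nu|_{X_{f'}})$, a measure on $X_f$. Then $\bar\nu_{\omega_1\dots\omega_k\mathbf u}$ is the normalization of $(S_k)_*(w_{\omega_1\dots\omega_k}\kappa_{\mathbf u})$. The functions $w_{\omega_1\dots\omega_k}/N_f(\omega_1\dots\omega_k)$ converge uniformly on $X_f$ to $b(x)=\prod_l|B_lx_l|^{t_l}$. By Lemma 7, applied to the proper subspaces $A_{\mathbf u}^{-1}\ker B_l$, for $\kappa_{\mathbf u}$-a.e. $x$ we have $B_lx_l\ne0$ for all $l$, so that $b(x)>0$ and $S_kx\to Bx:=(B_lx_l)_l$. By dominated convergence, $\nu_\omega$ is the normalization of $B_*(b\kappa_{\mathbf u})$, for every $\mathbf u$.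

By (b) choose words $\mathbf u_n$ with $\tau_{\mathbf u_n}f=f$ and, along a subsequence, $A_{\mathbf u_n}/\|A_{\mathbf u_n}\|_{l,f}\to R_l$ for all $l$, with $R_j$ of rank one. By (a) choose $\mathbf v$ with $\tau_{\mathbf v}f=f$ and $B_lA_{\mathbf v}R_l\ne0$ for all $l$: use the pairs $(x_l,\ell_lB_l)$ with $0\ne x_l\in\operatorname{Im}R_l$ and $\ell_lB_l\ne0$. Take $\mathbf u=\mathbf v\mathbf u_n$. Since $b(A_{\mathbf u}x)w_{\mathbf u}(x)=p_\theta(\mathbf u)\prod_l|B_lA_{\mathbf u}x_l|^{t_l}$, for continuous $\varphi$ on $\mathbb P(V_{j,e})$ the $j$-marginal of $\nu_\omega$ at $\varphi$ is proportional, with a factor independent of $\varphi$, to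
$$\int_{X_f}\varphi\big(B_jA_{\mathbf v}A_{\mathbf u_n}x_j\big)\prod_l\Big|B_lA_{\mathbf v}\frac{A_{\mathbf u_n}}{\|A_{\mathbf u_n}\|_{l,f}}x_l\Big|^{t_l}d\nu(x).$$
As $n\to\infty$ the densities converge uniformly to $\prod_l|B_lA_{\mathbf v}R_lx_l|^{t_l}$, which is positive for $\nu$-a.e. $x\in X_f$ by Lemma 7. The argument of $\varphi$ converges, for $\nu$-a.e. $x\in X_f$, to the line $\xi:=B_jA_{\mathbf v}\operatorname{Im}R_j$. But the $j$-marginal of $\nu_\omega$ does not depend on $n$. So it is $\delta_\xi$, and $\xi=\xi_j(\omega)$ depends only on $\omega$.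

Now take $\mathbf u$ empty: $\nu_\omega$ is the normalization of $B_*(b\,\nu|_{X_f})$ and $b>0$ $\nu$-a.e. on $X_f$, so $B_jx_j\in\xi$ for $\nu$-a.e. $x\in X_f$. Since $\nu(X_f)>0$, Lemma 7 shows that the subspace $B_j^{-1}(\xi)$ is not proper. So $\operatorname{Im}B_j\subset\xi$, and $B_j\ne0$ gives $\operatorname{Im}B_j=\xi$.

Finally, $\nu|_{X_e}=\sum_{|\mathbf i|=k}\nu^e_{\mathbf i}=\int\bar\nu_{\omega_1\dots\omega_k}\,dm_e'(\omega)$ for all $k$, so $\nu|_{X_e}=\int\nu_\omega\,dm_e'(\omega)$. Hence the law of $\xi_j$ under $m_e'$ is the $j$-marginal of $\nu|_{X_e}$, and the last assertion is Lemma 7. $\square$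

**Step 6 (products in the order $A_{\omega_k}\cdots A_{\omega_1}$).** The Markov chain moves by $g_k(\omega)=A_{\omega_k}\cdots A_{\omega_1}$, so we transfer Lemma 8 by duality. On $\mathbb P(V_{j,e})$ use the sine metric $\varrho(y,y')=|y\wedge y'|$ (unit representatives).

**Lemma 9.** For every $e\in F$ there is a finite measure $m_e''$ on $\Omega$ of positive mass with $\mathbb Q_x\le Cm''_e$ for all $x\in X_e$, such that for all $x,x'\in X_e$ and every $j$, for $m_e''$-a.e. (hence $\mathbb Q_x$-a.e.) $\omega$,
$$\frac{\|\wedge^2g_k\|_{j,e}}{|g_kx_j|^2}\to0,\qquad\varrho(g_kx_j,g_kx_j')\to0 .\tag{11}$$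
(For $d_j=1$ this is trivial, with $\wedge^2=0$.)

Proof. Apply Step 5 to the dual system. There $S_k'(\omega)=A_{\omega_1}^*\cdots A_{\omega_k}^*=g_k(\omega)^*$, and with target $e$ this is the adjoint of $g_k(\omega)$ on $V_{j,e}$. Let $m_e''$ be the measure obtained. By (10) for the dual, which has the same $\lambda$, and since adjoints have equal norms, $m_e''[\mathbf u]\asymp\lambda^{-k}N_e(\overline{\mathbf u})$. So (6) gives $\mathbb Q_x\le Cm_e''$ for $x\in X_e$.

For $m_e''$-a.e. $\omega$, every subsequence has a further one along which $g_k^*/\|g_k\|\to B^*$ with $B^*$ of rank one, norm one, and image $\xi_j(\omega)$. Then $\|\wedge^2g_k\|/\|g_k\|^2\to\|\wedge^2B\|=0$ and $|g_kx_j|/\|g_k\|\to|Bx_j|=|\langle x_j,\xi_j\rangle|$ (with $\xi_j$ a unit vector). The limits do not depend on the subsequence, so they hold along the whole sequence. For fixed $x$, $\langle x_j,\xi_j(\omega)\rangle\ne0$ for $m_e''$-a.e. $\omega$, by the last assertion of Lemma 8 with $W=x_j^\perp$. The first limit in (11) follows, and the second follows from the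 same facts for $x'$ and
$$\varrho(gx_j,gx_j')=\frac{|\wedge^2g(x_j\wedge x_j')|}{|gx_j||gx_j'|}\le\frac{\|\wedge^2g\|}{|gx_j||gx_j'|}.\qquad\square$$

What matters is that (11) holds for every $x$, not just for almost every $x$; only the null set of $\omega$ depends on $x,x'$.

## 9. Negative drift on $\wedge^2$

**Step 7 (negative mean, uniformly).** Convergence in (11) is only qualitative. We upgrade it to a uniform negative drift.

**Lemma 10.** Let $\Psi$ preserve a probability measure $\mathsf p$, let $\chi$ be bounded and measurable, and suppose $\Sigma_k=\sum_{l<k}\chi\circ\Psi^l\to-\infty$ a.s. Then $\int\chi\,d\mathsf p<0$.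

Proof. $M=\sup_{k\ge0}\Sigma_k\in[0,\infty)$ satisfies $M=\max(0,\chi+M\circ\Psi)$, so $D=M-M\circ\Psi-\chi\ge0$. Let $M_n=\min(M,n)$. Truncation is monotone and $1$-Lipschitz and $M\ge M\circ\Psi+\chi$, so $M_n-M_n\circ\Psi\ge-|\chi|$, while $\int(M_n-M_n\circ\Psi)\,d\mathsf p=0$. Fatou's lemma for $M_n-M_n\circ\Psi+|\chi|\ge0$ gives $\int(M-M\circ\Psi)\,d\mathsf p\le0$. So $0\le\int D\,d\mathsf p\le-\int\chi\,d\mathsf p$. If $\int\chi\,d\mathsf p=0$, then $D=0$ a.e., so $\Sigma_k=M-M\circ\Psi^k\ge-M\circ\Psi^k$. Hence $\mathsf p(\Sigma_k\ge-R)\ge\mathsf p(M\le R)>0$ for some $R$ and all $k$. This contradicts $\Sigma_k\to-\infty$ a.s. $\square$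

**Lemma 11.** Let $d_j\ge2$. For all large $k$,
$$\sup_{x,b}E_{\mathbb Q_x}\big[\log|\wedge^2g_kb|-2\log|g_kx_j|\big]<0,\tag{12}$$
the supremum over $e\in F$, $x\in X_e$ and unit $b\in\wedge^2V_{j,e}$.

Proof. Let $\hat X=\bigsqcup_eX_e\times\mathbb P(\wedge^2V_{j,e})$, a compact space, $\hat Q\varphi(x,b)=\sum_aq_a(x)\varphi(A_ax,\wedge^2A_ab)$, which maps $C(\hat X)$ to itself, and $\psi(x,b)=\sum_aq_a(x)\big(\log|\wedge^2A_ab|-2\log|A_ax_j|\big)$, which is continuous. By the Markov property of $\mathbb Q_x$ the expectation in (12) is $\sum_{l<k}\hat Q^l\psi(x,b)$. It is continuous on $\hat X$, so the supremum is attained. Suppose it is $\ge0$ for infinitely many $k$, attained at $(x^{(k)},b^{(k)})$. Put $\mu_k=\frac1k\sum_{l<k}(\hat Q^*)^l\delta_{(x^{(k)},b^{(k)})}$. Then $\int\psi\,d\mu_k\ge0$ and $\|\hat Q^*\mu_k-\mu_k\|\le\frac2k$, so a weak limit $\hat\pi$ along these $k$ is $\hat Q$-stationary with $\int\psi\,d\hat\pi\ge0$.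

As in Step 3, $\hat{\mathbb M}=\hat\pi(dx,db)\mathbb Q_x(d\omega)$ is invariant under $(x,b,\omega)\mapsto(A_{\omega_1}x,\wedge^2A_{\omega_1}b,\sigma\omega)$. The function $\chi=\log|\wedge^2A_{\omega_1}b|-2\log|A_{\omega_1}x_j|$ is bounded, and its Birkhoff sums are $\log|\wedge^2g_kb|-2\log|g_kx_j|$. By (11), which holds for every $x$ and $\mathbb Q_x$-a.e. $\omega$, they tend to $-\infty$ $\hat{\mathbb M}$-a.s. Lemma 10 gives $\int\psi\,d\hat\pi=\int\chi\,d\hat{\mathbb M}<0$, a contradiction. $\square$

## 10. Spectral gap on Hölder functions, and analyticity of $\Pi$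

**Step 8 (spectral gap).** The aim is to make $\lambda$ an isolated simple eigenvalue. For $0<\beta\le1$ and $x,x'$ in the same $X_f$ let $D_\beta(x,x')=\sum_j\varrho(x_j,x_j')^\beta$. Let $[\varphi]_\beta=\sup|\varphi(x)-\varphi(x')|/D_\beta(x,x')$ over $x\ne x'$ in the same $X_f$ (and $[\varphi]_\beta=0$ if there are no such pairs), and
$$\mathcal B_\beta=\{\varphi:X\to\mathbb C:\ \|\varphi\|=\|\varphi\|_\infty+[\varphi]_\beta<\infty\}.$$
Since $[\varphi\psi]_\beta\le\|\varphi\|_\infty[\psi]_\beta+\|\psi\|_\infty[\varphi]_\beta$, this is a Banach algebra. By Arzelà–Ascoli it embeds compactly in $C(X)$.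

**Lemma 12.** Let $t\ge0$. There is $\beta\in(0,1]$ such that on $\mathcal B_\beta$ the operator $L$ is bounded with spectrum in $\{|z|\le\lambda\}$ and essential spectral radius $<\lambda$, and $\lambda$ is an isolated algebraically simple eigenvalue with spectral projection $\varphi\mapsto\frac{\nu(\varphi)}{\nu(h)}h$.

Proof. Regularity. Unit representatives at angle $\alpha\le\pi/2$ satisfy $|x_j-x_j'|=2\sin\frac\alpha2\le\sqrt2\sin\alpha=\sqrt2\,\varrho(x_j,x_j')$. So $x\mapsto|A_{\mathbf i}x_j|$ is Lipschitz; it is bounded below by a positive constant for each $\mathbf i$, so $\log|A_{\mathbf i}x_j|$ and $|A_{\mathbf i}x_j|^{t_j}$ are Lipschitz too. The maps $A_a$ are Lipschitz by the formula for $\varrho(gx_j,gx_j')$. Since $\varrho\le1$, Lipschitz functions lie in $\mathcal B_\beta$, and $\varphi\mapsto\varphi\circ A_a$ is bounded on $\mathcal B_\beta$. The functions $x_j\mapsto|\langle x_j,y_j\rangle|$ are Lipschitz uniformly in $y$, and $u\mapsto u^{t_j}$ is $\beta$-Hölder on $[0,1]$ when $0<\beta\le\min(1,t_j)$, while factors with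 $t_j=0$ are constant. So $h=\int k(\cdot,y)\,d\nu'(y)$, and then $1/h$, lie in $\mathcal B_\beta$ whenever $\beta\le\min(\{1\}\cup\{t_j:t_j>0\})$. For such $\beta$ also $q_{\mathbf i}\in\mathcal B_\beta$, and $Q$ is bounded on $\mathcal B_\beta$.

Contraction in the mean. Choose $k$ for which (12) holds for all $j$ with $d_j\ge2$, and $\eta>0$ so that all these suprema are $\le-\eta$. For this fixed $k$, $Y=\log|\wedge^2g_kb|-2\log|g_kx_j|$ is bounded. The inequality $e^u\le1+u+u^2e^{|u|}$ with $u=\beta Y$ gives, for $\beta$ small enough (fixed from now on),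
$$E_{\mathbb Q_x}\Big[\Big(\frac{|\wedge^2g_kb|}{|g_kx_j|^2}\Big)^\beta\Big]\le1-\frac{\beta\eta}2\qquad\text{for all such }j\text{ and all }x,b.$$
For $x_j\ne x_j'$ and $b=x_j\wedge x_j'/|x_j\wedge x_j'|$,
$$\varrho(gx_j,gx_j')=\varrho(x_j,x_j')\,\frac{|\wedge^2g\,b|}{|gx_j|^2}\cdot\frac{|gx_j|}{|gx_j'|}.$$
As $k$ is fixed, the ratios $|A_{\mathbf i}x_j|/|A_{\mathbf i}x'_j|$, $|\mathbf i|=k$, tend to $1$ uniformly as $\varrho(x_j,x_j')\to0$. The law of $g_k$ under $\mathbb Q_x$ gives weight $q_{\mathbf i}(x)$ to the word $\mathbf i$ with $g_k=A_{\mathbf i}$. So there are $\delta>0$ and $\vartheta<1$ with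
$$\sum_{|\mathbf i|=k}q_{\mathbf i}(x)D_\beta(A_{\mathbf i}x,A_{\mathbf i}x')\le\vartheta\,D_\beta(x,x')\qquad\text{whenever }\max_j\varrho(x_j,x_j')<\delta$$
(indices with $d_j=1$ contribute $0$; if all $d_j=1$ there is nothing to prove here, and any $k$ and $\vartheta$ will do). For such pairs
$$|Q^k\varphi(x)-Q^k\varphi(x')|\le\sum_{|\mathbf i|=k}q_{\mathbf i}(x)|\varphi(A_{\mathbf i}x)-\varphi(A_{\mathbf i}x')|+\sum_{|\mathbf i|=k}|q_{\mathbf i}(x)-q_{\mathbf i}(x')|\|\varphi\|_\infty\le(\vartheta[\varphi]_\beta+C\|\varphi\|_\infty)D_\beta(x,x').$$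
For other pairs in the same $X_f$ the left side is at most $2\|\varphi\|_\infty\le2\delta^{-\beta}\|\varphi\|_\infty D_\beta(x,x')$. So $[Q^k\varphi]_\beta\le\vartheta[\varphi]_\beta+C\|\varphi\|_\infty$. Since $\|Q\varphi\|_\infty\le\|\varphi\|_\infty$, iteration gives
$$\|Q^{kn}\varphi\|\le\vartheta^n\|\varphi\|+C\|\varphi\|_\infty\qquad\text{for all }n.\tag{13}$$
Hence $\sup_n\|Q^n\|<\infty$ on $\mathcal B_\beta$, and as $Q1=1$, $Q$ has spectral radius $1$.

Quasi-compactness. Recall that outside the disc whose radius is the essential spectral radius, the spectrum consists of isolated eigenvalues of finite algebraic multiplicity. Hennion's theorem (Proc. AMS 118 (1993), 627–634) says: if every $\|\cdot\|$-bounded sequence has a $|\cdot|$-Cauchy subsequence for a weaker norm $|\cdot|$, and $\|R^n\varphi\|\le r_n\|\varphi\|+C_n|\varphi|$ for all $n$, then the essential spectral radius of $R$ is at most $\liminf r_n^{1/n}$. Indeed, the unit ball is covered by finitely many sets of $|\cdot|$-diameter less than $\varepsilon/C_n$. The image under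 $R^n$ of each of their intersections with the unit ball has $\|\cdot\|$-diameter at most $2r_n+\varepsilon$. So $R^n$ of the unit ball is covered by finitely many balls of radius $2r_n+\varepsilon$, and Nussbaum's formula for the essential spectral radius applies. With $R=Q^k$, $|\cdot|=\|\cdot\|_\infty$ and (13), the essential spectral radius of $Q$ is at most $\vartheta^{1/k}<1$.

Simplicity of the eigenvalue $1$. Let $Q\varphi=\varphi$; treating real and imaginary parts separately, let $\varphi$ be real. Since $q_a>0$ and $\sum_aq_a=1$, the closed sets $\{\varphi=\max\varphi\}$ and $\{\varphi=\min\varphi\}$ are invariant under all $A_a$. By (a) each of them meets every $X_e$. Take $x$ in the first and $x'$ in the second, in the same $X_e$. By (11) there is $\omega$ with $D_\beta(g_kx,g_kx')\to0$, so $\max\varphi-\min\varphi=\varphi(g_kx)-\varphi(g_kx')\to0$, and $\varphi$ is constant. If $(Q-1)^2\varphi=0$, then $(Q-1)\varphi=c_0$ is constant and $Q^n\varphi=\varphi+nc_0$ is bounded in $n$, so $c_0=0$. So $1$ is algebraically simple, and its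 spectral projection has the form $\varphi\mapsto\ell(\varphi)1$. Since $\pi\circ Q=\pi$, integrating the resolvent shows that $\pi$ is unchanged by composition with this projection, i.e. $\pi(\varphi)=\ell(\varphi)\pi(1)=\ell(\varphi)$.

Finally $L=\lambda\,hQh^{-1}$, and multiplication by $h$ and $1/h$ is bounded on $\mathcal B_\beta$. So everything transfers to $L$, with projection $\varphi\mapsto h\,\pi(\varphi/h)=\frac{\nu(\varphi)}{\nu(h)}h$. $\square$

**Step 9 (perturbation; proof of Theorem 4).** We let $(t,\theta)$ vary. There is one catch: $\lambda$ need not be the only eigenvalue of modulus $\lambda$. In Example 3, $X$ has two points, and $L$ is $\begin{pmatrix}0&1\\2^t&0\end{pmatrix}$ (for $\theta=0$), with eigenvalues $\pm2^{t/2}$. Adding the identity separates them: among points of the disc $\{|z-1|\le\lambda\}$ only $1+\lambda$ has modulus $1+\lambda$.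

Let $(t^0,\theta^0)$ be as in Theorem 4, and fix $\beta$ from Lemma 12 for $(t^0,\theta^0)$. For $(t,\theta)\in\mathbb C^r\times\mathbb C^{\mathcal I}$,
$$L_{t,\theta}\varphi(x)=\sum_ae^{\theta_a}\exp\Big(\sum_jt_j\log|A_ax_j|\Big)\varphi(A_ax)$$
is an entire family of bounded operators on the Banach algebra $\mathcal B_\beta$, because $\log|A_ax_j|\in\mathcal B_\beta$ and $\varphi\mapsto\varphi\circ A_a$ is bounded. In particular it is defined for negative $t_j$. Let $\mathcal T_{t,\theta}=\mathrm{Id}+L_{t,\theta}$ and $\lambda_0=\lambda(t^0,\theta^0)$. At $(t^0,\theta^0)$ the spectrum of $\mathcal T$ lies in $\{|z-1|\le\lambda_0\}$, and $1+\lambda_0$ is an isolated simple eigenvalue. So the rest of the spectrum is compact and lies in $\{|z|\le r_0\}$ for some $r_0<1+\lambda_0$. Choose $r'$ with $r_0<r'<1+\lambda_0$. By analytic perturbation theory (Riesz projections; Kato), near $(t^0,\theta^0)$ the circle $|z|=r'$ stays in the resolvent set, and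
$$\mathcal P_{t,\theta}=\mathrm{Id}-\frac1{2\pi i}\oint_{|z|=r'}(z-\mathcal T_{t,\theta})^{-1}dz$$
is a holomorphic family of projections, of rank one as at $(t^0,\theta^0)$. So the spectrum in $\{|z|>r'\}$ is one simple eigenvalue $\mu(t,\theta)$, with $\mathcal T\mathcal P=\mu\mathcal P$, and since $\mathcal T^n(\mathrm{Id}-\mathcal P)=\frac1{2\pi i}\oint_{|z|=r'}z^n(z-\mathcal T)^{-1}dz$,
$$\mathcal T_{t,\theta}^n1=\mu^n\,\mathcal P_{t,\theta}1+O(r'^n)\qquad(n\to\infty)\tag{14}$$
for each $(t,\theta)$ near $(t^0,\theta^0)$. Fix $x_0\in X$. Since $\mathcal P_{t^0,\theta^0}1=h/\nu(h)>0$, $(\mathcal P_{t,\theta}1)(x_0)\ne0$ nearby. Then $\mu=(\mathcal T\mathcal P1)(x_0)/(\mathcal P1)(x_0)$ is holomorphic.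

Let $(t,\theta)$ be real, near $(t^0,\theta^0)$, with $t\ge0$. Lemma 5 at $(t,\theta)$ gives
$$\mathcal T_{t,\theta}^n1(x_0)=\sum_l\binom nlL_{t,\theta}^l1(x_0)\asymp(1+\lambda(t,\theta))^n .$$
Comparing with (14), where $|\mu|>r'$, we get $|\mu|=1+\lambda(t,\theta)$. For real parameters (of any sign) $\mathcal T$ commutes with complex conjugation, so $\bar\mu$ is also an eigenvalue of modulus $>r'$. Hence $\bar\mu=\mu$, and $\mu$ is real, and positive by continuity. So by (5)
$$\Pi(t,\theta)=\log\lambda(t,\theta)=\log(\mu(t,\theta)-1)\qquad\text{for real }(t,\theta)\text{ near }(t^0,\theta^0)\text{ with }t\ge0 .$$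
The right side is real analytic for all real $(t,\theta)$ near $(t^0,\theta^0)$, since there $\mu$ is real and $\mu-1$ is close to $\lambda_0>0$. This proves Theorem 4. $\square$

Here $t^0$ may have zero coordinates. This is what continues the functions past the endpoints of $[m,m+1]$ and excludes an accumulation of kinks at an integer or at $0$.

## 11. Zariski closure, proximal pieces, and the proof of Theorem 2

For $n=1$, $\mathbf P=\log\sum_ie^{\theta_i}$. Let $n\ge2$ and $\Gamma=\{A_{\mathbf i}:\mathbf i\in\mathcal I^*\}$, a semigroup. The Zariski closed subsets of $GL_n(\mathbb R)$ are the common zero sets of polynomials in the matrix entries and $1/\det$ (such functions are called regular). By Hilbert's basis theorem descending chains of closed sets stabilize. A space is irreducible if it is not a union of two proper closed subsets; equivalently, any finitely many nonempty open subsets have a common point. Let $G$ be the closure of $\Gamma$.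

$G$ is a group. For $\gamma\in\Gamma$, $\gamma\Gamma\subset\Gamma$ gives $\gamma G\subset G$. So for $g\in G$, $\Gamma g\subset G$, hence $Gg\subset G$, and $G$ is closed under products. For $g\in G$ the chain $G\supset gG\supset g^2G\supset\cdots$ stabilizes, so $gG=G$. Thus $g\in gG$ gives $1\in G$, and $1\in gG$ gives $g^{-1}\in G$.

The identity component. $G$ is a finite union of irreducible components, permuted by translations. Some point lies in only one component, because no component is contained in the union of the others, and by translation every point does. So the components are disjoint, hence both open and closed. Let $G^\circ$ be the one containing $1$. For $g\in G^\circ$, $g^{-1}G^\circ$ is a component containing $1$, so it equals $G^\circ$; likewise $gG^\circ g^{-1}=G^\circ$ for all $g\in G$. So $G^\circ$ is an irreducible closed normal subgroup of finite index, and its cosets are open in $G$. Put $F=G/G^\circ$, a finite group. Since $\Gamma$ is dense in $G$, $\Gamma\cap gG^\circ$ is dense in $gG^\circ$. In particular $\Gamma\to F$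 is onto, and $\Gamma^\circ=\Gamma\cap G^\circ$ is a semigroup dense in $G^\circ$.

Example: for $\mathrm{diag}(2,1)$ and the swap, $\Gamma$ contains all $\mathrm{diag}(2^a,2^b)$ with $a,b\geq 1$, and a polynomial vanishing at all these points is zero. So $G^\circ$ is the group of invertible diagonal matrices, $G$ consists of the invertible diagonal and antidiagonal matrices, and $F$ has two elements.

All modules below are subquotients of tensor constructions on $\mathbb R^n$, with regular matrix coefficients. Since $\{g:gW\subset W\}$ is Zariski closed, a subspace is $\Gamma$-invariant iff it is $G$-invariant, and $\Gamma^\circ$-invariant iff it is $G^\circ$-invariant.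

**Step 10 (composition factors).** This step removes reducibility and is the source of the maximum. For each $l$ take a $\Gamma$-invariant flag $0=E_0\subset\dots\subset E_{p_l}=\wedge^l\mathbb R^n$ with irreducible quotients $U_{l,1},\dots,U_{l,p_l}$, given Euclidean norms. For $\mathbf c=(c_1,\dots,c_{n-1})$ with $1\le c_l\le p_l$ let
$$Z_k^{\mathbf c}=\sum_{|\mathbf i|=k}p_\theta(\mathbf i)\prod_l\|A_{\mathbf i}|_{U_{l,c_l}}\|^{t_l},\qquad P^{\mathbf c}=\lim_{k\to\infty}\frac1k\log Z_k^{\mathbf c},$$
where the limit exists by submultiplicativity.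

**Lemma 13.** $\mathbf P=\max_{\mathbf c}P^{\mathbf c}$.

Proof. Norms do not increase under passing to invariant subspaces and to quotients with quotient norms, so $\|\wedge^lA\|\ge c\|A|_{U_{l,c_l}}\|$ for $A\in\Gamma$, and $\mathbf P\ge P^{\mathbf c}$.

For the other inequality, in an adapted basis write $\wedge^lA_a=D_a+H_a$ with $D_a$ block diagonal, with blocks $A_a|_{U_{l,c}}$, and $H_a$ strictly block upper triangular. Let $\mathbf w$ be a word of length $k$ and expand $\wedge^lA_{\mathbf w}$ into terms indexed by the set $J_l\subset\{1,\dots,k\}$ of positions at which an $H$ is used. Each $H$ lowers the flag by one level and each $D$ preserves it, so terms with $|J_l|\ge p_l$ vanish. There remain at most $Ck^C$ terms. A term has norm at most $C\prod_s\max_c\|A_{\mathbf w_s}|_{U_{l,c}}\|$, where the $\mathbf w_s$ are the subwords of $\mathbf w$ between consecutive positions of $J_l$ (empty subwords have norm $1$). Choose for each $l$ the set $J_l$ with the largest bound, and let $J=\bigcup_lJ_l$, so $|J|\le\sum_l(p_l-1)$. Split the subwords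 further at $J$, using submultiplicativity and the bounded norms of single letters. Thus
$$\prod_l\|\wedge^lA_{\mathbf w}\|^{t_l}\le Ck^C\max_{J,\ \mathbf c(\cdot)}\ \prod_s\prod_l\|A_{\mathbf w_s}|_{U_{l,c_l(s)}}\|^{t_l},$$
where now the $\mathbf w_s$ are the at most $|J|+1$ subwords complementary to $J$, and $s\mapsto\mathbf c(s)$ attaches a tuple to each. Sum over $\mathbf w$ with weight $p_\theta(\mathbf w)\le C\prod_sp_\theta(\mathbf w_s)$, bounding the maximum by a sum; the letters at positions in $J$ contribute a bounded factor. With $Z_0^{\mathbf c}=1$,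
$$\sum_{|\mathbf w|=k}p_\theta(\mathbf w)\prod_l\|\wedge^lA_{\mathbf w}\|^{t_l}\le Ck^C\sum_{J,\mathbf c(\cdot)}\prod_sZ^{\mathbf c(s)}_{|\mathbf w_s|}\le C_\varepsilon k^Ce^{k(\max_{\mathbf c}P^{\mathbf c}+\varepsilon)}$$
for every $\varepsilon>0$. Indeed $Z_k^{\mathbf c}\le C_\varepsilon e^{k(\max P^{\mathbf c}+\varepsilon)}$, $\sum_s|\mathbf w_s|=k-|J|$ with $|J|$ bounded, and there are polynomially many choices of $(J,\mathbf c(\cdot))$. Hence $\mathbf P\le\max_{\mathbf c}P^{\mathbf c}$. $\square$

**Step 11 (passing to $G^\circ$).** This step handles permuted subspaces. Fix $\mathbf c$, write $U_l=U_{l,c_l}$, an irreducible $G$-module, and let $U_l^0\subset U_l$ be an irreducible $G^\circ$-submodule, chosen once for each pair $(l,c_l)$. For $f=gG^\circ\in F$ the subspace $fU_l^0:=gU_l^0$ is well defined.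

**Lemma 14.** For $g\in G$, $\|g|_{U_l}\|\asymp\max_{f\in F}\|g|_{fU_l^0}\|$.

Proof. The sum $\sum_ffU_l^0$ is $G$-invariant and nonzero, hence equal to $U_l$. So every $u\in U_l$ can be written $u=\sum_fu_f$ with $u_f\in fU_l^0$ and $|u_f|\le C|u|$. Then $|gu|\le C\sum_f\|g|_{fU_l^0}\|\,|u|$. The other inequality is clear. $\square$

**Step 12 (proximal pieces).** This step produces condition (b).

**Lemma 15.** Let $V$ be an irreducible $G^\circ$-module. There are $r\ge1$ and an irreducible $G^\circ$-submodule $Y\subset\wedge^rV$ such that $\|\gamma|_V\|^r\asymp\|\gamma|_Y\|$ for $\gamma\in\Gamma^\circ$, and some $\gamma_n\in\Gamma^\circ$ have $\gamma_n|_Y/\|\gamma_n|_Y\|$ converging to a rank one map.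

For the rotation of Section 4, $r=2$ and $Y=\wedge^2\mathbb R^2$ is a line. We use Chevalley's theorem (Théorie des groupes de Lie III): over a field of characteristic $0$, tensor products of finite-dimensional semisimple representations of a group are semisimple.

Proof. Let $\mathcal C$ be the closure of $\{s\gamma|_V:s\in\mathbb R,\gamma\in\Gamma^\circ\}$ in $\mathrm{End}(V)$; it is closed under multiplication. Let $r$ be the minimal rank of its nonzero elements, and let $B_0=\lim s_n\gamma_n|_V\in\mathcal C$ have rank $r$. By Chevalley's theorem $V^{\otimes r}$, and hence its quotient $\wedge^rV$, is a direct sum of irreducible $G^\circ$-submodules. The map $\wedge^rB_0=\lim s_n^r\wedge^r\gamma_n$ has rank one and preserves each summand, so its rank is the sum of its ranks on the summands. So it is nonzero on exactly one summand $Y$, has rank one there, and $\operatorname{Im}\wedge^rB_0\subset Y$. As $s_n^r\gamma_n|_Y$ converges to a nonzero rank one map, the normalized maps $\gamma_n|_Y/\|\gamma_n|_Y\|$ converge, after passing to a subsequence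 on which $s_n^r$ has constant sign, to a rank one map.

Clearly $\|\gamma|_Y\|\le C\|\gamma|_V\|^r$. If there were no reverse bound, there would be $\gamma_n'\in\Gamma^\circ$ with $\gamma_n'/\|\gamma_n'\|\to B\in\mathcal C$ on $V$, $\|B\|=1$, and $\wedge^rB|_Y=0$. For $\gamma\in\Gamma^\circ$ we have $B\gamma B_0\in\mathcal C$ and $\wedge^r(B\gamma B_0)=\wedge^rB\,\wedge^r\gamma\,\wedge^rB_0=0$, because $\operatorname{Im}\wedge^rB_0\subset Y$, $\wedge^r\gamma\,Y=Y$ and $\wedge^rB|_Y=0$. So $B\gamma B_0$ has rank $<r$, and by minimality $B\gamma B_0=0$. Thus $B$ vanishes on the span of $\Gamma^\circ\operatorname{Im}B_0$. This span is $\Gamma^\circ$-invariant, hence $G^\circ$-invariant, and nonzero, hence all of $V$. This contradicts $\|B\|=1$. $\square$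

**Step 13 (assembling the systems; proof of Theorem 2).** We express $P^{\mathbf c}$ as a maximum of pressures of systems. Apply Lemma 15 to $V=U_l^0$: we get $r_l$ and $Y_l\subset\wedge^{r_l}U_l^0\subset\wedge^{r_l}U_l$, again chosen once for each $(l,c_l)$. Put $fY_l=gY_l$ for $f=gG^\circ$. Choose lifts $\hat f\in\Gamma$ of all $f\in F$. For $g\in\Gamma$ and $f\in F$ the element $\gamma=\widehat{(gf)^{-1}}\,g\,\hat f$ lies in $\Gamma$ and has trivial class in $F$, so $\gamma\in\Gamma^\circ$. It is the composition $U_l^0\to fU_l^0\to gfU_l^0\to U_l^0$, and similarly for $Y_l$. There are only finitely many lifts, so $\|g|_{fU_l^0}\|\asymp\|\gamma|_{U_l^0}\|$ and $\|g|_{fY_l}\|\asymp\|\gamma|_{Y_l}\|$. Lemma 15 gives $\|g|_{fU_l^0}\|^{r_l}\asymp\|g|_{fY_l}\|$.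

With Lemma 14, for $g\in\Gamma$,
$$\prod_l\|g|_{U_l}\|^{t_l}\asymp\sum_{(f_l)\in F^{n-1}}\prod_l\|g|_{f_lY_l}\|^{t_l/r_l}=\sum_{\zeta\in F^{n-1},\,\zeta_1=1}\ \sum_{f\in F}\ \prod_l\|g|_{f\zeta_lY_l}\|^{t_l/r_l}.\tag{15}$$
The last equality sorts the tuples by orbits of the left multiplication action of $F$ on $F^{n-1}$: put $f=f_1$ and $\zeta_l=f_1^{-1}f_l$. For each $\zeta$ put $V_{l,f}=f\zeta_lY_l$ and $\tau_af=A_af$ (left multiplication on $F$), with the maps $V_{l,f}\to V_{l,\tau_af}$ induced by $A_a$, and $l=1,\dots,n-1$ in the role of $j$. Let $\Pi_{\mathbf c,\zeta}$ be the function $\Pi$ of Section 5 for these data. Multiplying (15) by $p_\theta$ and summing over words, $Z_k^{\mathbf c}$ is comparable with a finite sum over $\zeta$ of the corresponding $Z_k$, so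
$$P^{\mathbf c}(t,\theta)=\max_\zeta\Pi_{\mathbf c,\zeta}\big((t_l/r_l)_l,\theta\big).$$

It remains to check that these data form systems. Each $V_{l,f}=gY_l$ (with $g$ in the class $f\zeta_l$) is an irreducible $G^\circ$-module: if $W\subset gY_l$ is $G^\circ$-invariant then $g^{-1}W\subset Y_l$ is too, as $G^\circ$ is normal. Also, by normality, $G^\circ$ acts trivially on $F$.

Condition (a). Choose $\gamma_0\in\Gamma$ with $\gamma_0f=f'$. For each pair $(x,T)$ the regular function $g\mapsto T(g\gamma_0x)$ on $G^\circ$ is not identically $0$, because $G^\circ\gamma_0x$ spans the irreducible module $V_{l,f'}$. As $G^\circ$ is irreducible, the finitely many nonempty open sets where these functions do not vanish have a nonempty open intersection, and as $\Gamma^\circ$ is dense, some $\gamma\in\Gamma^\circ$ lies in it. Take the word of $\gamma\gamma_0$; it sends $f$ to $\gamma f'=f'$.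

Condition (b). Let $\gamma_n$ be as in Lemma 15 for $Y_l$, and let $\hat u,\hat v\in\Gamma$ be lifts of $f\zeta_l$ and $(f\zeta_l)^{-1}$. Then $\hat u\gamma_n\hat v\in\Gamma^\circ$ fixes $f$ and maps $V_{l,f}\to Y_l\to Y_l\to V_{l,f}$. The outer maps are fixed isomorphisms, so its normalization converges to a rank one map.

By Theorem 4 and the patching argument in Section 5, each $\Pi_{\mathbf c,\zeta}$, composed with the linear change $t\mapsto(t_l/r_l)_l$, which preserves $[0,\infty)^{n-1}$, is real analytic on an open neighborhood of $K$. With Lemma 13, $\mathbf P=\max_{\mathbf c,\zeta}\Pi_{\mathbf c,\zeta}$ on $K$, a maximum of finitely many functions. This proves Theorem 2, and hence Theorem 1. $\square$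

In the examples: for $\mathrm{diag}(9,4),\mathrm{diag}(1,4)$ the two composition factors $\mathbb Re_1,\mathbb Re_2$ give the two functions whose maximum has a kink. For $\mathrm{diag}(2,1)$ and the swap there is one factor, one $\zeta$, and the system of Example 2 in Section 5, whose $L$ at $\theta=0$ is the $2\times2$ matrix of Section 3.

## 12. General exponents, and intervals on which one analytic function suffices

**Proposition 16.** For real $\tau_1\ge\dots\ge\tau_n$ the pressure of $p_\theta(\mathbf i)\prod_i\alpha_i(\mathbf i)^{\tau_i}$ is a maximum of finitely many functions of $(\tau,\theta)$, each real analytic on a neighborhood of the closed cone $\{\tau_1\ge\dots\ge\tau_n\}\times\mathbb R^{\mathcal I}$. Consequently, along every compact real analytic arc contained in this set the pressure is piecewise real analytic with finitely many pieces.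

Proof. By (1), $\prod_i\alpha_i(\mathbf i)^{\tau_i}=|\det A_{\mathbf i}|^{\tau_n}\prod_{l<n}\|\wedge^lA_{\mathbf i}\|^{\tau_l-\tau_{l+1}}$: the exponent of $\alpha_i$ on the right is $\tau_n+\sum_{l=i}^{n-1}(\tau_l-\tau_{l+1})=\tau_i$. So the pressure is $\mathbf P(t,\theta')$ with $t_l=\tau_l-\tau_{l+1}\ge0$ and $\theta'_i=\theta_i+\tau_n\log|\det A_i|$, which are linear in $(\tau,\theta)$, and Theorem 2 applies. Along a compact arc, argue as in the deduction of the consequence in Theorem 1. $\square$

**Proposition 17.** Let $n\ge2$. If the $A_i$ have no common proper nonzero invariant subspace, then $P|_{[0,1]}$ and $P|_{[n-1,n]}$ extend real analytically to neighborhoods of these intervals. If $G=G^\circ$ and $\wedge^m\mathbb R^n$, $\wedge^{m+1}\mathbb R^n$ are irreducible, then $P|_{[m,m+1]}$ extends real analytically to a neighborhood of $[m,m+1]$.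

Proof. On $[0,1]$ only $t_1=s$ is nonzero and $\theta=0$, and there is one composition factor $U_1=\mathbb R^n$. Since $\zeta_1=1$, each $\Pi_{\mathbf c,\zeta}$ is the growth rate of $\sum_{\mathbf i}\sum_f\|A_{\mathbf i}|_{fY_1}\|^{s/r_1}$, which does not depend on $(\mathbf c,\zeta)$. So on $[0,1]$ all the functions coincide with $P$, and any one of them provides the extension. On $[n-1,n]$ only $t_{n-1}$ and $\theta$ enter. The module $\wedge^{n-1}\mathbb R^n\cong(\mathbb R^n)^*\otimes\det$ is irreducible, and the sum over $f$ of functions of $f\zeta_{n-1}$ can be reindexed to remove $\zeta_{n-1}$. So again all the functions coincide there. In the last case $F$ is trivial, so $\zeta$ is trivial, and only the indices $l\in\{m,m+1\}\cap\{1,\dots,n-1\}$ have nonzero exponents, each with one composition factor. So there is only one function on $[m,m+1]$. $\square$
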